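# Absolutely cartesian cubes and the logarithmic derivative of a unit

## 1. A pullback square that one functor destroys

Take the covering $\mathbb R\to S^1=\mathbb R/\mathbb Z$ and the square
$$\begin{array}{ccc}\mathbb Z&\to&\mathbb R\\ \downarrow&&\downarrow\\ *&\to&S^1\end{array}$$
It is a strict pullback, and $\mathbb R\to S^1$ is a fibration, so it is a homotopy pullback. Now apply the functor $F(Y)=H(\mathbb Z[\pi_0Y])$, the Eilenberg–MacLane spectrum of the free abelian group on the path components. The three corners $\mathbb R,*,S^1$ are connected, so they become $H\mathbb Z$ with identity maps between them. The homotopy pullback of $H\mathbb Z\to H\mathbb Z\leftarrow H\mathbb Z$ is $H\mathbb Z$, with $\pi_0=\mathbb Z$. But $F(\mathbb Z)$ has $\pi_0$ free of infinite rank. The functor $F$ has destroyed the square.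

Other squares cannot be destroyed. If
$$\begin{array}{ccc}A&\xrightarrow{\sim}&B\\ \downarrow&&\downarrow\\ C&\xrightarrow{\sim}&D\end{array}$$
has weak equivalences as rows, then any functor that preserves weak equivalences gives again a square whose rows are weak equivalences, hence a homotopy pullback. Which squares, and which cubes of higher dimension, survive every such functor?

**Definition (cubes).** An $n$-cube is a diagram indexed by the power set $\mathscr P(S)$ of an $n$-element set $S$, ordered by inclusion. It is cartesian if the natural map $\mathscr X(\emptyset)\to\operatorname{holim}_{T\ne\emptyset}\mathscr X(T)$ is a weak equivalence. The same definition applies to cubes of spectra. A homotopy functor is a covariant functor $F$ from spaces to spaces, or from spaces to spectra, that preserves weak equivalences. A cube $\mathscr X$ of spaces is absolutely cartesian if $F\circ\mathscr X$ is cartesian for every homotopy functor $F$.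

A $1$-cube $f:X_0\to X_1$ is cartesian exactly when $f$ is a weak equivalence, and then it is absolutely cartesian. The constant cube $\underline *$ at a point, of any dimension $n\ge1$, is absolutely cartesian: $\mathscr P(S)\setminus\{\emptyset\}$ has a largest element, so its nerve is contractible and $F(*)\to\operatorname{holim}F(*)$ is an equivalence.

**Definition (maps of cubes and composition).** Fix $s\in S$. An $n$-cube $\mathscr X$ is the same thing as a natural transformation $X\to Y$ of $(n-1)$-cubes indexed by $\mathscr P(S\setminus\{s\})$, where $X(T)=\mathscr X(T)$ and $Y(T)=\mathscr X(T\cup\{s\})$; we call $s$ the direction. It is a map of two absolutely cartesian $(n-1)$-cubes if, for some direction, both $X$ and $Y$ are absolutely cartesian. If $\mathscr C:X\to Y$ and $\mathscr D:Y\to Z$ share the face $Y$ in the same direction, their composition $\mathscr C\circ\mathscr D:X\to Z$ is the composite transformation: the two cubes are glued along $Y$.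

**Definition (the class $\mathcal G_n$).** $\mathcal G_n$ is the smallest class of $n$-cubes that contains every map, in any direction, of two absolutely cartesian $(n-1)$-cubes, and is closed under composition, in any direction, of two of its members that share a face. A cube "can be written as either a map of two absolutely cartesian $(n-1)$-cubes or a chain of compositions of $n$-cubes of these types" if a zigzag of objectwise weak equivalences of $n$-cubes connects it to a member of $\mathcal G_n$.

For $n=2$ gluing gives nothing new. A square in direction $s$ may be of type 1 (its two ends $X,Y$ are equivalences) or of type 2 (its two maps in direction $s$ are equivalences). Two glued squares of type 1 give type 1, and two of type 2 give type 2. If one is of type 1 and the other of type 2, the shared face $Y$ is an equivalence. By two-out-of-three in the type 2 square its other end is an equivalence too, and the composite is of type 1.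

All members of $\mathcal G_n$ are absolutely cartesian. Indeed, for a cube $X\to Y$ of spaces or spectra, the standard decomposition of the punctured cube gives
$$\operatorname{holim}_{T\neq\emptyset}(X\to Y)\simeq \operatorname{holim}_{T'\ne\emptyset}X\times^h_{\operatorname{holim}_{T'\ne\emptyset}Y}Y(\emptyset).\tag{1}$$
So $X\to Y$ is cartesian iff the square with rows $X(\emptyset)\to Y(\emptyset)$ and $\operatorname{holim}X\to\operatorname{holim}Y$ (over $T'\neq\emptyset$) is a homotopy pullback. If $X$ and $Y$ are cartesian, the columns are equivalences and this holds. Homotopy pullback squares can be pasted, so composites of cartesian cubes are cartesian. Apply this to $F\circ\mathscr X$ for all $F$.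

It is known that a square is absolutely cartesian iff it is a map of two absolutely cartesian $1$-cubes, that is, iff two opposite sides are equivalences (Section 3 contains a proof). The following conjecture is about all $n\ge2$; its source is Rosona Eldred, "Absolutely homotopy-cartesian squares", arXiv:1304.1662 (2013): an $n$-cube is absolutely cartesian if and only if it can be written as either a map of two absolutely cartesian $(n-1)$-cubes or a chain of compositions of $n$-cubes of these types. The conjecture is false.

**Theorem A.** The conjecture cannot hold for all of $n=3,4,5,6$. Hence the assertion "for every $n\ge2$: absolutely cartesian $\iff$ weakly equivalent to a member of $\mathcal G_n$" is false.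

The proof does not determine which $n\in\{3,4,5,6\}$ is the first failure.

**Theorem B.** Let $\mathcal C_1$ be the class of weak equivalences. For $n\ge2$ let $\mathcal C_n$ be the smallest class of $n$-cubes that contains all maps (any direction) between cubes of $\mathcal C_{n-1}$ and is closed under zigzags of objectwise weak equivalences, under composition in any direction, and under cancellation (if two of $X\to Y$, $Y\to Z$, $X\to Z$ lie in $\mathcal C_n$, so does the third). Then for every $n\ge6$ there are absolutely cartesian $n$-cubes not in $\mathcal C_n$.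

Moreover, let $A_n$ be the abelian group generated by absolutely cartesian $n$-cubes modulo: weakly equivalent cubes are equal, $[\mathscr C\circ\mathscr D]=[\mathscr C]+[\mathscr D]$ for composable absolutely cartesian $\mathscr C,\mathscr D$, and $[\mathscr C]=0$ for absolutely cartesian $\mathscr C\in\mathcal C_n$. For $n\ge6$ there is a homomorphism $A_n\to\bigoplus_p(\mathbb Z/p)^\times$ ($p$ ranging over the primes $\equiv1$ mod $5$, of which there are infinitely many) whose image contains a copy of $\mathbb Z/5$ in each summand.

**Theorem C.** If "absolutely cartesian" is tested only on spectrum-valued homotopy functors, the $n=2$ classification still holds, and the corresponding conjecture fails for some $n\in\{3,4,5\}$.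

The plan is to attach to each absolutely cartesian cube an element $\tau$ of an abelian group that is additive under gluing and vanishes on equivalences, and then to build a $6$-cube with $\tau\ne0$.

## 2. Formal sums of spaces and the complex of a cube

Let $\mathcal H$ be the homotopy category of unpointed spaces, and write $[K,Y]=\mathcal H(K,Y)$. Isomorphisms in $\mathcal H$ are exactly the classes of weak equivalences. Spaces are small relative to a fixed universe, so choices may be made for all spaces at once. Functors are derived where needed. Let $\mathbb Z\mathcal H$ be the additive category whose objects are finite formal sums of spaces and whose morphisms are matrices with entries in the groups $\mathbb Z[X,Y]$, the free abelian groups on $[X,Y]$.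

**Definition (the complex $C(\mathscr X)$).** Let $\mathscr X$ be an $n$-cube and order $S$. Put $C_k=\bigoplus_{|T|=k}\mathscr X(T)$ and let $d_k:C_k\to C_{k+1}$ have the entries $(-1)^{\#\{i\in T:\,i<j\}}[\mathscr X(T)\to\mathscr X(T\cup j)]$.

For a square with maps $b:A\to B$, $c:A\to C$, $p_B:B\to D$, $p_C:C\to D$ this is $A\to B\oplus C\to D$ with $d_0=(b,c)$ and $d_1=(-p_B,p_C)$; commutativity gives $d_1d_0=0$. In general, label the summand $\mathscr X(T)$ by the wedge $e_T$ of the $e_i$, $i\in T$, in increasing order. Then $d$ is $\sum_je_j\wedge$, together with the maps of $\mathscr X$. This shows $d^2=0$. It also shows that reordering $S$ changes $C(\mathscr X)$ only by an isomorphism with diagonal entries $\pm1$, since $\sum_je_j\wedge$ does not involve the order.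

Put a direction $s$ first in the order. For $\mathscr X=(X\xrightarrow fY)$ the signs give $C(\mathscr X)=\mathrm{Cone}(f)$, where for a chain map $f:P\to Q$
$$\mathrm{Cone}(f)_k=P_k\oplus Q_{k-1},\qquad d=\begin{pmatrix}d&0\\ f&-d\end{pmatrix}.\tag{2}$$
For a cube $V$ of abelian groups define $\mathrm{Tot}(V)$ by the same formulas. For a cube of chain complexes define it inductively by $\mathrm{Tot}(P\to Q)=\mathrm{Cone}(\mathrm{Tot}\,P\to\mathrm{Tot}\,Q)$. For us $V(\emptyset)$ sits in cohomological degree $0$, so $\mathrm{Cone}$ in (2) is the mapping fibre.

Recall the Eilenberg–MacLane functor $H$ from (unbounded) chain complexes to $\Omega$-spectra: the $j$-th space of $HC$ is $\boldsymbol\Gamma\tau_{\ge0}(C[j])$, with $\boldsymbol\Gamma$ the Dold–Kan functor. It satisfies $\pi_iHC=H_i(C)$, sends quasi-isomorphisms to equivalences, and sends short exact sequences to fibre sequences. Recall also that a cube of spectra is cartesian iff its total fibre vanishes, and $\mathrm{tfib}(X\to Y)\simeq\mathrm{hofib}(\mathrm{tfib}X\to\mathrm{tfib}Y)$.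

**Lemma 1.** For a cube $V$ of abelian groups, $HV$ is cartesian iff $\mathrm{Tot}(V)$ is exact.

*Proof.* A chain map $f:P\to Q$ can be replaced by a surjection $P\oplus\mathrm{Path}(Q)\to Q$ with $\mathrm{Path}(Q)$ contractible, whose kernel is the mapping fibre of $f$. Since $H$ turns short exact sequences into fibre sequences, $\mathrm{hofib}(Hf)\simeq H(\mathrm{Cone}f)$ naturally, with $\mathrm{Cone}$ as in (2). By induction on the dimension, $\mathrm{tfib}(HV)\simeq H(\mathrm{Tot}V)$, naturally for cubes of chain complexes. The right side vanishes iff $\mathrm{Tot}V$ is exact. $\square$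

A contraction of a complex $C$ in an additive category is a family $s_k:C_{k+1}\to C_k$ with $d_{k-1}s_{k-1}+s_kd_k=1$ on every $C_k$. The complex is contractible if it has a contraction.

**Lemma 2.** A bounded complex $C$ is contractible iff $\mathrm{Hom}(C_j,C)$ is exact for all $j$.

*Proof.* A contraction of $C$ induces one of $\mathrm{Hom}(K,C)$ for every object $K$. For the converse we build $s_k$ by descending induction on $k$ such that $d_ks_k+s_{k+1}d_{k+1}=1$ on $C_{k+1}$; above the top degree everything is $0$. Given $s_k,s_{k+1}$ with this identity, put $z=1-s_kd_k:C_k\to C_k$. Then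
$$d_kz=d_k-d_ks_kd_k=d_k-(1-s_{k+1}d_{k+1})d_k=0 .$$
Exactness of $\mathrm{Hom}(C_k,C)$ gives $s_{k-1}$ with $z=d_{k-1}s_{k-1}$, that is, $d_{k-1}s_{k-1}+s_kd_k=1$ on $C_k$. (In the top degree $n$ we have $z=1$ and $d_n=0$. Below degree $0$, $C_{-1}=0$ forces $z=0$ on $C_0$, which is the identity wanted there.) $\square$

**Lemma 3.** If $F\circ\mathscr X$ is cartesian for all spectrum-valued homotopy functors $F$, then $C(\mathscr X)$ is contractible.

*Proof.* For a space $K$ the functor $F_K(Y)=H(\mathbb Z[K,Y])$ is a homotopy functor. As $F_K\circ\mathscr X$ is cartesian, Lemma 1 says that $\mathrm{Tot}(\mathbb Z[K,\mathscr X])=\mathrm{Hom}_{\mathbb Z\mathcal H}(K,C(\mathscr X))$ is exact. By additivity the same holds for finite formal sums $K$. Apply Lemma 2. $\square$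

The functor of Section 1 was $F_*$.

## 3. Squares and forests

What does contractibility of $C(\mathscr X)$ say in low dimensions? For a $1$-cube it says that $f:X_0\to X_1$ is invertible in $\mathbb Z\mathcal H$. Then $\mathbb Z[K,X_0]\to\mathbb Z[K,X_1]$ is an isomorphism for all $K$. It comes from a map of bases, so $[K,X_0]\to[K,X_1]$ is a bijection, and $f$ is an equivalence by Yoneda. For squares the answer is a statement about graphs.

**Proposition 4.** If a square is cartesian after every spectrum-valued homotopy functor, then two opposite sides are weak equivalences. Conversely, such a square is absolutely cartesian.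

*Proof.* The converse was seen in Section 1. Let the square have the maps $b,c,p_B,p_C$ as above. By Lemma 3 its complex is contractible, so after changing signs, for all $K$,
$$0\to\mathbb Z[K,A]\xrightarrow{\,b-c\,}\mathbb Z[K,B]\oplus\mathbb Z[K,C]\xrightarrow{(p_B,p_C)}\mathbb Z[K,D]\to0\tag{3}$$
is exact. Let $\Gamma_K$ be the bipartite graph with vertex set $[K,B]\sqcup[K,C]$ and one edge for each $a\in[K,A]$, joining $ba$ to $ca$. The first map in (3) is its boundary map. So $H_1(\Gamma_K)=0$, that is, $\Gamma_K$ is a forest. The cokernel of the boundary map is $\mathbb Z[\pi_0\Gamma_K]$, so the map of sets $\pi_0\Gamma_K\to[K,D]$ induces an isomorphism of free abelian groups and is bijective.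

**Step 1: a retraction.** In degree $0$ a contraction writes the basis element $1_A$ of $\mathbb Z[A,A]$ as an integral combination of maps $rb$ and $r'c$. So some $rb=1_A$ or some $r'c=1_A$. By symmetry assume $rb=1_A$. Then $b$ is injective on every $[K,-]$, so every $B$-vertex has at most one edge. Two $C$-vertices in one component would be connected through a $B$-vertex with two edges. Hence each component is either a single $B$-vertex, or one $C$-vertex with some (possibly no) $B$-leaves attached.

**Step 2: a section.** In the top degree a contraction writes $1_D$ as a combination of maps $p_B\sigma$ and $p_C\sigma'$. So $p_C$ or $p_B$ has a section $\sigma$ in $\mathcal H$.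

**Step 3: the case $p_C\sigma=1_D$.** The component belonging to $\delta\in[K,D]$ contains the $C$-vertex $\sigma\delta$. So every component contains a $C$-vertex, hence exactly one, and $p_C$ is bijective on $[K,-]$. Every $B$-vertex now has exactly one edge, so $b$ is bijective on $[K,-]$. By Yoneda the opposite sides $b$ and $p_C$ are equivalences.

**Step 4: the case $p_B\sigma=1_D$.** Now every component contains a $B$-vertex. Look at the vertex $1_B$ of $\Gamma_B$.

If $1_B$ lies on an edge, then $ba=1_B$ for some $a$, and with $rb=1_A$ we see that $b$ is an equivalence. So for every $K$ each $B$-vertex has an edge. Each component then contains exactly one $C$-vertex, so $p_C$ is bijective on $[K,-]$. Again $b$ and $p_C$ are equivalences.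

If $1_B$ is isolated: $p_B(\sigma p_B)=p_B1_B$ puts $\sigma p_B$ and $1_B$ in the same component, so $\sigma p_B=1_B$ and $p_B$ is an equivalence. Hence every component of every $\Gamma_K$ has exactly one $B$-vertex. So each $C$-vertex has exactly one leaf, that is, exactly one edge, and $c$ is bijective on $[K,-]$. The opposite sides $c$ and $p_B$ are equivalences. $\square$

The argument used that each basis element of $\mathbb Z[K,A]$ has a boundary with just two terms. For $n\ge3$ the complex is longer, the inverse matrices hidden in a contraction may be arbitrary integral combinations of maps, and there is no graph to look at.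

## 4. Determinants and the unit $1-t-t^{-1}$

A contractible complex with preferred bases suggests a determinant. Suppose a group $G$ acts on a space $W$ in $\mathcal H$. Then $\mathbb Z[W,C(\mathscr X)]$ is an exact complex of $\mathbb Z[G]$-modules. If the modules were free with bases preferred up to $\pm G$, the determinant would be a unit of $\mathbb Z[G]$ modulo $\pm G$ (for $G$ abelian). It would be multiplicative under gluing and trivial on equivalences. That is what we want, and $\mathbb Z[G]$ can contain units outside $\pm G$.

The attempt stops at the word "free". We must allow arbitrary spaces in the cube, and $\mathbb Z[W,X]$ is only a permutation module. For $X=*$ it is $\mathbb Z$ with trivial action, which for a finite group $G\ne1$ is not even projective. Indeed, a section of the augmentation $\mathbb Z[G]\to\mathbb Z$ would send $1$ to an invariant element $m\sum_{a\in G}a$, of augmentation $m|G|\ne1$. If instead we forget $G$, all determinants are $\pm1$ and say nothing.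

What survives is the logarithmic derivative of the determinant, because it is a trace and needs no ranks and no freeness. Let $G$ be abelian, and write the group $G$ additively when it serves as coefficients, with $[b]$ for the class of $b$. Define
$$\delta:\mathbb Z[G]\to\mathbb Z[G]\otimes G,\qquad \delta\Big(\sum_b n_b\,b\Big)=\sum_b n_b\,b\otimes[b].$$
Since $bc\otimes[bc]=bc\otimes[b]+bc\otimes[c]$, this is a derivation, and $v\mapsto v^{-1}\delta(v)$ is a homomorphism from the units to $\mathbb Z[G]\otimes G$. On a trivial unit its value is $(\pm b)^{-1}\delta(\pm b)=1\otimes[b]$, concentrated at the group element $1$. So the component at any $g\neq1$ ignores trivial units.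

Let $G=\langle t\rangle$ be cyclic of order $5$ and
$$u=1-t-t^{-1},\qquad u^{-1}=1-t^2-t^3.\tag{4}$$
Indeed $(1-t-t^4)(1-t^2-t^3)=1-t^2-t^3-t+t^3+t^4-t^4+t^6+t^7=1$. Here $\delta(u)=-t\otimes[t]-t^{-1}\otimes[t^{-1}]=-(t-t^4)\otimes[t]$, so
$$u^{-1}\delta(u)=-(1-t^2-t^3)(t-t^4)\otimes[t]=-(2t+t^2-t^3-2t^4)\otimes[t].$$
The component at $t$ is $-2[t]\neq0$. So $u$ is detected.

Two tasks remain. The component of $a\,\delta(b)$ at $g$ is $[b]$ if $ab=g$, and $0$ otherwise. We need this bilinear pairing for maps $a:Y\to X$, $b:X\to Y$ between arbitrary spaces (Sections 5–7). And we need an absolutely cartesian cube in which $u$ occurs (Sections 8–10), although the entries of $C(\mathscr X)$ are only $\pm$ single maps.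

## 5. Endomorphisms up to cyclic rotation, and the pairing $\theta$

For $f:Y\to X$ and $h:X\to Y$ the condition "$fh=g$" makes no sense when $X\neq W$. We need a category of endomorphisms in which $fh$ and $hf$ become isomorphic, by means of $h$.

**Definition (the category $\mathscr E$).** Objects are pairs $(X,e)$ with $X\in\mathcal H$ and $e\in\mathrm{End}_{\mathcal H}(X)$. The set $\mathrm{Hom}_{\mathscr E}((X,e),(X',e'))$ is the colimit over $k=0,1,2,\dots$ of copies of $\{a\in\mathcal H(X,X'):ae=e'a\}$ along $a\mapsto ae=e'a$. The class of $a$ at stage $k$ is $[a,k]$, so $[ae,k+1]=[a,k]$. Composition is $[b,l][a,k]=[ba,k+l]$; it is well defined because $bae=be'a$.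

We write $h$ for $[h,0]$. The structure map $[e,0]$ of $(X,e)$ is invertible with inverse $[1,1]$, since $[1,1][e,0]=[e,1]=[1,0]$ and likewise in the other order. Every morphism commutes with structure maps, since $[a,k][e,0]=[ae,k]=[e'a,k]=[e',0][a,k]$.

*Rotation.* For $h:X\to Y$ and $f:Y\to X$ the map $h:(X,fh)\to(Y,hf)$ is an isomorphism with inverse $[f,1]$: $[f,1][h,0]=[fh,1]=[1,0]$ and $[h,0][f,1]=[hf,1]=[1,0]$. For example, if $\pi:X\to *$ and $\iota:*\to X$, then $(X,\iota\pi)\cong(*,1)$.

*Invertible endomorphisms.* If $e,e'$ are invertible in $\mathcal H$, then $[a,k]\mapsto ae^{-k}$ identifies $\mathrm{Hom}_{\mathscr E}((X,e),(X',e'))$ with $\{a:ae=e'a\}$, because the colimit is along bijections. It respects composition: $ba\,e^{-k-l}=(be'^{-l})(ae^{-k})$. So $(X,e)\cong(X',e')$ iff there is an isomorphism $a:X\to X'$ in $\mathcal H$ with $ae=e'a$. In particular, for $g\in\Gamma:=\mathrm{Aut}_{\mathcal H}(W)$ the group $\mathrm{Aut}_{\mathscr E}(W,g)$ is the centralizer of $g$ in $\Gamma$.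

**Definition (the pairing $\theta$).** Fix a space $W$ with $\Gamma$ abelian, and $1\neq g\in\Gamma$. Then $\mathrm{Aut}_{\mathscr E}(W,g)=\Gamma$, and for $g'\in\Gamma$ we have $(W,g')\cong(W,g)$ iff $g'=g$. Let $\mathscr E_g$ be the groupoid of all objects isomorphic to $(W,g)$ and all isomorphisms between them. Choose isomorphisms $\kappa_{(X,e)}:(W,g)\to(X,e)$ with $\kappa_{(W,g)}=1$. For $\alpha:(X,e)\to(X',e')$ in $\mathscr E_g$ put $[\alpha]=\kappa_{(X',e')}^{-1}\alpha\,\kappa_{(X,e)}\in\Gamma$, with $\Gamma$ written additively; then $[\alpha\beta]=[\alpha]+[\beta]$. For $f:Y\to X$, $h:X\to Y$ in $\mathcal H$ put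
$$\theta(f,h)=\theta_g(f,h)=\begin{cases}[\,h:(X,fh)\to(Y,hf)\,]&\text{if }(X,fh)\in\mathscr E_g,\\0&\text{otherwise.}\end{cases}$$
Extend bilinearly to $\mathbb Z[Y,X]\times\mathbb Z[X,Y]$, and to matrices by $\theta(f,h)=\sum_{i,j}\theta(f_{ij},h_{ji})$.

For automorphisms $a,b$ of $W$ we get $\theta_g(a,b)=[b]$ if $ab=g$ and $0$ otherwise, as wanted.

Three rules govern $\theta$. First, for $a:X_1\to X_0$, $b:X_2\to X_1$, $c:X_0\to X_2$ in $\mathbb Z\mathcal H$,
$$\theta(ab,c)-\theta(a,bc)+\theta(ca,b)=0.\tag{5}$$
For morphisms of $\mathcal H$ the three terms are the classes of $c:(X_0,abc)\to(X_2,cab)$, of $bc:(X_0,abc)\to(X_1,bca)$ and of $b:(X_2,cab)\to(X_1,bca)$. By rotation the three objects are isomorphic, so all lie in $\mathscr E_g$ or none does. In the first case $[bc]=[b]+[c]$, in the second all terms are $0$. The general case follows by multilinearity.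

Second, for morphisms $f,h$ of $\mathcal H$,
$$\theta(f,h)=0\quad\text{if }fh\text{ is an identity or factors through }*.\tag{6}$$
In both cases $e=fh$ is idempotent: if $e=\iota\pi$ through $*$, then $\pi\iota=1_*$. So $[e,0]$ is an invertible idempotent in $\mathrm{End}_{\mathscr E}(X,e)$, hence $1$. An isomorphism $(W,g)\cong(X,e)$ commutes with structure maps and would give $g=1$. So $(X,e)\notin\mathscr E_g$. In particular $\theta(f,h)=0$ if $f$ or $h$ factors through $*$. This is where $g\ne1$ is used.

Third, taking $a=1$ in (5),
$$\theta(b,c)+\theta(c,b)=\theta(1,bc),\qquad\text{and}\qquad\theta(1,1)=0\tag{7}$$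
for identity matrices, the latter by (6).

## 6. The invariant $\tau$ of a contractible complex

**Definition.** For a bounded contractible complex $C$ in $\mathbb Z\mathcal H$ with contraction $s$ put
$$\tau_g(C)=\sum_k(-1)^k\,\theta_g(s_k,d_k)\in\Gamma.$$

For a complex with one nonzero differential $M$ in degree $0$ the only contraction is $M^{-1}$, and $\tau_g=\theta_g(M^{-1},M)$: the logarithmic derivative.

**Lemma 5.** $\tau_g(C)$ does not depend on the contraction.

*Proof.* The difference of two contractions will be written as a boundary, and (5) makes the sum telescope. Let $s'$ be another contraction and $\delta=s'-s$, so $d_{k-1}\delta_{k-1}+\delta_kd_k=0$. Put $\eta_k=s_{k-1}\delta_k:C_{k+1}\to C_{k-1}$. Then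
$$d_{k-1}\eta_k=(1-s_kd_k)\delta_k=\delta_k+s_k\delta_{k+1}d_{k+1}=\delta_k+\eta_{k+1}d_{k+1},$$
so $\delta_k=d_{k-1}\eta_k-\eta_{k+1}d_{k+1}$. Put $a_k=\theta(d_{k-1}\eta_k,d_k)$. Rule (5) with $a=\eta_{k+1}$, $b=d_{k+1}$, $c=d_k$ and $d_{k+1}d_k=0$ gives $\theta(\eta_{k+1}d_{k+1},d_k)=-\theta(d_k\eta_{k+1},d_{k+1})=-a_{k+1}$. Hence $\theta(\delta_k,d_k)=a_k+a_{k+1}$. Only finitely many $a_k$ are nonzero, so $\sum_k(-1)^k(a_k+a_{k+1})=0$. $\square$

**Lemma 6.** Let $\alpha_k:C_k\to C'_k$ be isomorphisms and $d'_k=\alpha_{k+1}d_k\alpha_k^{-1}$. If $C$ is contractible, so is $C'$, and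
$$\tau_g(C')=\tau_g(C)+\sum_k(-1)^k\theta(\alpha_k,\alpha_k^{-1}).$$
The correction vanishes if each $\alpha_k$ is (a) diagonal, up to a bijective relabelling of summands, with entries $\pm$ isomorphisms of $\mathcal H$, or (b) an automorphism that is block-triangular with identity diagonal blocks.

*Proof.* $s'_k=\alpha_ks_k\alpha_{k+1}^{-1}$ is a contraction of $C'$. Write $f=s_k$, $h=d_k$, $\alpha=\alpha_k$, $\beta=\alpha_{k+1}$. Apply (5) to the triples $(\alpha f,\ \beta^{-1},\ \beta h\alpha^{-1})$, $(\alpha,\ f,\ h\alpha^{-1})$ and, for $e=hf$, $(\beta,\ e,\ \beta^{-1})$: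
$$\theta(\alpha f\beta^{-1},\beta h\alpha^{-1})=\theta(\alpha f,h\alpha^{-1})-\theta(\beta hf,\beta^{-1}),$$
$$\theta(\alpha f,h\alpha^{-1})=\theta(\alpha,fh\alpha^{-1})-\theta(h,f),$$
$$\theta(\beta e,\beta^{-1})=\theta(\beta,e\beta^{-1})-\theta(1,e).$$
By (7), $-\theta(h,f)=\theta(f,h)-\theta(1,fh)$. With $\ell_\alpha(e)=\theta(\alpha,e\alpha^{-1})-\theta(1,e)$, which is additive in $e$, we obtain
$$\theta(\alpha f\beta^{-1},\beta h\alpha^{-1})-\theta(f,h)=\ell_\alpha(fh)-\ell_\beta(hf).$$
Sum with signs. The term $-(-1)^k\ell_{\alpha_{k+1}}(d_ks_k)$ joins the terms of index $k+1$, so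
$$\tau_g(C')-\tau_g(C)=\sum_k(-1)^k\ell_{\alpha_k}(s_kd_k+d_{k-1}s_{k-1})=\sum_k(-1)^k\ell_{\alpha_k}(1)=\sum_k(-1)^k\theta(\alpha_k,\alpha_k^{-1}),$$
using $\theta(1,1)=0$. In case (a) the summands are $\theta(\pm x,\pm x^{-1})=\theta(x,x^{-1})=0$ by (6). In case (b) $\alpha_k^{-1}$ is block-triangular of the same kind with identity diagonal blocks, so only pairs $\theta(1,1)=0$ contribute. $\square$

**Lemma 7.** Let $C_k=C'_k\oplus C''_k$ with $d=\begin{pmatrix}d'&x\\0&d''\end{pmatrix}$ and $C',C''$ contractible. Then $C$ is contractible and $\tau_g(C)=\tau_g(C')+\tau_g(C'')$.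

*Proof.* Put $s=\begin{pmatrix}s'&-s'xs''\\0&s''\end{pmatrix}$. The diagonal entries of $ds+sd$ are $1$. With $d's'=1-s'd'$ and $1-s''d''=d''s''$, the off-diagonal entry is
$$(-d's'xs''+xs'')+(s'x-s'xs''d'')=s'd'xs''+s'xd''s''=s'(d'x+xd'')s''=0,$$
because $d^2=0$. As $s$ and $d$ are triangular of the same kind, the off-diagonal blocks do not contribute to $\theta(s,d)$. $\square$

## 7. Additivity under gluing

For a cube $\mathscr X$ with $C(\mathscr X)$ contractible put $\tau_g(\mathscr X)=\tau_g(C(\mathscr X))$. By Lemma 6(a) it does not depend on the order of $S$. An objectwise weak equivalence of cubes induces a chain isomorphism with diagonal entries isomorphisms of $\mathcal H$. So contractibility of $C$ and the value $\tau_g$ are invariant under zigzags of objectwise weak equivalences, again by Lemma 6(a).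

**Lemma 8.** If $C(X)$ and $C(Y)$ are contractible, then so is $C(X\xrightarrow fY)$, and $\tau_g(X\to Y)=\tau_g(X)-\tau_g(Y)$.

*Proof.* By (2) the complex has the subcomplex $C'_k=C(Y)_{k-1}$ with $d'_k=-d_{k-1}$ and the quotient $C(X)$, so Lemma 7 applies. The subcomplex has the contraction $s'_k=-s_{k-1}$, and its invariant is $\sum_k(-1)^k\theta(s_{k-1},d_{k-1})=-\tau_g(Y)$. $\square$

**Lemma 9.** Let $f:X\to Y$, $h:Y\to Z$ be maps of cubes. If two of $C(X\to Y)$, $C(Y\to Z)$, $C(X\to Z)$ are contractible, so is the third, and $\tau_g(X\to Z)=\tau_g(X\to Y)+\tau_g(Y\to Z)$.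

*Proof.* We put the three cones into one complex and read it in two ways. Let $P,Q,R=C(X),C(Y),C(Z)$ and let $\Psi=\begin{pmatrix}f&1\\0&h\end{pmatrix}:P\oplus Q\to Q\oplus R$, a chain map.

**Step 1: $\mathrm{Cone}(\Psi)$ contains the composite.** Take the chain automorphisms $V=\begin{pmatrix}1&0\\-f&1\end{pmatrix}$ of $P\oplus Q$ and $V'=\begin{pmatrix}1&0\\-h&1\end{pmatrix}$ of $Q\oplus R$. Then $\Psi V=\begin{pmatrix}0&1\\-hf&h\end{pmatrix}$ and $V'\Psi V=\begin{pmatrix}0&1\\-hf&0\end{pmatrix}$. The map $(x,y)\mapsto(V^{-1}x,V'y)$ is a chain isomorphism $\mathrm{Cone}(\Psi)\cong\mathrm{Cone}(V'\Psi V)$, in each degree block-triangular with identity diagonal blocks. After relabelling summands and changing the sign of $R$, the target is $\mathrm{Cone}(hf)\oplus\mathrm{Cone}(1_Q)$. The complex $\mathrm{Cone}(1_Q)$, with $d(q,q')=(dq,q-dq')$, has the contraction $s(q,q')=(q',0)$: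
$$ds(q,q')+sd(q,q')=(dq',q')+(q-dq',0)=(q,q').$$
Its only nonzero component is an identity, and it is paired with an identity component of $d$; so $\tau_g(\mathrm{Cone}(1_Q))=0$ by (7).

**Step 2: $\mathrm{Cone}(\Psi)$ contains the two factors.** In coordinates $(p,q;q',r)$ the differential is $(dp,dq;\,fp+q-dq',\,hq-dr)$. So the coordinates $(p,q')$ form a subcomplex $\mathrm{Cone}(f)$, and the coordinates $(q,r)$ form the quotient $\mathrm{Cone}(h)$, in block-triangular form.

**Step 3: contractibility.** By Lemma 2 it is equivalent to exactness of $\mathrm{Hom}(K,-)$ for all objects $K$. By Step 1, $\mathrm{Cone}(\Psi)$ is contractible iff $\mathrm{Cone}(hf)$ is. By Step 2 there are degreewise split short exact sequences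
$$0\to\mathrm{Hom}(K,\mathrm{Cone}f)\to\mathrm{Hom}(K,\mathrm{Cone}\Psi)\to\mathrm{Hom}(K,\mathrm{Cone}h)\to0,$$
so if two of the three are exact, so is the third.

**Step 4: values.** By Lemma 6 and Lemma 7 applied to Step 1, $\tau_g(\mathrm{Cone}\Psi)=\tau_g(\mathrm{Cone}(hf))$. By Lemma 7 applied to Step 2, $\tau_g(\mathrm{Cone}\Psi)=\tau_g(\mathrm{Cone}f)+\tau_g(\mathrm{Cone}h)$. $\square$

**Proposition 10.** (i) $\tau_g=0$ on absolutely cartesian $1$-cubes and $2$-cubes. (ii) If the conjecture holds for all $3\le n\le N$, then $\tau_g(\mathscr X)=0$ for every absolutely cartesian $n$-cube $\mathscr X$ with $n\le N$. (iii) For every $n$, cubes in $\mathcal C_n$ have contractible $C$ and $\tau_g=0$.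

*Proof.* By Lemma 3, $\tau_g$ is defined on all absolutely cartesian cubes.

(i) For an equivalence $x:X_0\to X_1$ take $s=x^{-1}$; then $\theta(x^{-1},x)=0$ by (6). An absolutely cartesian square is a map of two equivalences in some direction, so Lemma 8 gives $\tau_g=0$.

(ii) Suppose $3\le n\le N$ and $\tau_g=0$ on all absolutely cartesian $(n-1)$-cubes. Let $\mathcal K$ be the class of $n$-cubes with $C$ contractible and $\tau_g=0$. By Lemma 8, $\mathcal K$ contains every map, in any direction, of two absolutely cartesian $(n-1)$-cubes. By Lemma 9 it is closed under composition in any direction. So $\mathcal G_n\subset\mathcal K$. As $\mathcal K$ is closed under zigzags of objectwise weak equivalences, the conjecture for $n$ shows that $\mathcal K$ contains all absolutely cartesian $n$-cubes.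

(iii) The same induction works, starting from weak equivalences; closure of $\mathcal K$ under cancellation is again Lemma 9. $\square$

## 8. A six-cube made of copies of $B(\mathbb Z/11)$

We now need a cube in which the unit $u=1-t-t^{-1}$ is hidden. A single edge of a cube gives only an entry $\pm$(one map). So we let an unknown $x_{12}$ travel to the same place $123$ in three ways: directly, through a chain of edges carrying $t$, and through a chain carrying $t^{-1}$. Elimination then produces $u$.

Let $W=B(\mathbb Z/11)=K(\mathbb Z/11,1)$, by the functorial bar construction, pointed. As $\mathbb Z/11$ is abelian, $[W,W]=\mathrm{Hom}(\mathbb Z/11,\mathbb Z/11)=\mathbb Z/11$, and $\Gamma=\mathrm{Aut}_{\mathcal H}(W)=(\mathbb Z/11)^\times$ is abelian. Let $t$ be induced by multiplication by $4$. The powers of $4$ modulo $11$ are $4,5,9,3,1$. So $t$ is a strictly pointed automorphism with $t^5=1$ strictly, and has order $5$ in $\Gamma$. Put $G=\langle t\rangle$; formula (4) holds in $\mathbb Z[G]$.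

**Definition (the cube $L$).** Let $S=\{0,1,2,3,4,5\}$. Put $L(T)=W$ for the ten sets $T=\{0\}\cup R$ with
$$R\in\mathcal P=\{12,13,14,23,25\}\quad\text{or}\quad R\in\mathcal Q=\{123,124,134,125,235\},$$
and $L(T)=*$ otherwise. The inclusions $P\subset Q$ with $P\in\mathcal P$ and $Q\in\mathcal Q$ are exactly
$$12\subset123,124,125;\quad 13\subset123,134;\quad 14\subset124,134;\quad 23\subset123,235;\quad 25\subset125,235.$$
The corresponding edge maps $W\to W$ are identities, except $t$ on $12\to124$ and $t^{-1}$ on $12\to125$. All other edges are the unique pointed maps from or to $*$.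

This is a strictly commutative cube of pointed spaces. Each two-dimensional face runs from a set of size $k$ to one of size $k+2$, while $W$ occurs only in the sizes $3$ and $4$. So every face starts or ends at $*$, and it commutes because all maps are pointed.

In the natural order ($0$ first) the element $0\in T$ contributes one extra sign to every edge between these ten vertices. So the $W$-to-$W$ part of $d_3$ is $D=-M$, where $y=Mx$ is
$$\begin{aligned}y_{123}&=x_{12}-x_{13}+x_{23},& y_{124}&=t\,x_{12}-x_{14},& y_{134}&=x_{13}-x_{14},\\ y_{125}&=t^{-1}x_{12}+x_{25},& y_{235}&=x_{23}-x_{25}.\end{aligned}\tag{8}$$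
Solve: $x_{14}=tx_{12}-y_{124}$, $x_{13}=x_{14}+y_{134}$, $x_{25}=y_{125}-t^{-1}x_{12}$, $x_{23}=x_{25}+y_{235}$. Inserting this in the first equation gives $y_{123}=(1-t-t^{-1})x_{12}+y_{124}-y_{134}+y_{125}+y_{235}$, that is,
$$u\,x_{12}=y_{123}-y_{124}+y_{134}-y_{125}-y_{235}.\tag{9}$$
Since $u$ is a unit, $M\in GL_5(\mathbb Z[G])$.

## 9. Every homotopy functor makes $L$ cartesian

Invertibility of $M$ over $\mathbb Z[G]$ says that $L$ becomes cartesian whenever its values are turned into abelian groups. The task is to pass to an arbitrary homotopy functor, by climbing a Postnikov tower whose layers are of this kind.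

**Proposition 11.** $L$ is absolutely cartesian.

The proof uses the Bousfield–Kan homotopy limit of diagrams of Kan complexes, $\operatorname{holim}Y=\mathrm{Map}(N(\mathcal D/-),Y)$, where $\mathcal D=\mathscr P(S)\setminus\{\emptyset\}$; $\operatorname{holim}$ is always over $\mathcal D$. Recall that it preserves objectwise weak equivalences, objectwise fibre sequences of fibrations, homotopy fibres and products.

**Step 1: reduction to space-valued functors.** A map of spectra is an equivalence iff it is one after $\Omega^\infty\Sigma^j$ for all $j\ge0$, and these functors commute with homotopy limits. So for spectrum-valued $F$ the cube $F\circ L$ is cartesian iff all $\Omega^\infty\Sigma^jF\circ L$ are. From now on $F$ is space-valued, and we work with Kan complexes by applying $\mathrm{Sing}$.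

**Step 2: reduction to homotopy fibres over a point.** There are maps of cubes $\underline*\to L\to\underline*$ with composite the identity. If $F(*)=\emptyset$, then all $F(L(T))$ are empty, since they map to $F(*)$, and the claim is trivial. Otherwise let $\mathcal L=\operatorname{holim}F(L(T))$. The nerve of $\mathcal D$ is contractible, so $\operatorname{holim}F(*)\simeq F(*)$, and the composite $F(L(\emptyset))=F(*)\to\mathcal L\to\operatorname{holim}F(*)\simeq F(*)$ is an equivalence. So it suffices that $\mathcal L\to\operatorname{holim}F(*)$ has weakly contractible homotopy fibres. Every component of the target contains the image of some $p\in F(*)$. The fibre there is $\operatorname{holim}\Phi_T$ with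
$$\Phi_T=\mathrm{hofib}_p\big(F(L(T))\to F(*)\big),$$
with the base point given by the image of $p$ under $F(*)\to F(L(T))$ and the constant path. Since all maps of $L$ are pointed, this is a diagram of pointed spaces on $\mathcal D$. If $L(T)=*$, then $\Phi_T$ is contractible. At the ten other vertices $\Phi_T=\Phi:=\mathrm{hofib}_p(F(W)\to F(*))$. Here $t$ acts on $\Phi$ by pointed maps with $t^5=1$, and the maps between these vertices are $1,t,t^{-1}$ as in $L$.

Call a pointed diagram $Y$ on $\mathcal D$ admissible if $Y_T$ is weakly contractible whenever $|T|\notin\{3,4\}$. The diagram $\Phi_\bullet$ is admissible.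

**Step 3: the homotopy limit of an admissible diagram.** We show that for admissible $Y$ there is a fibre sequence
$$\prod_{|T|=4}\Omega^3Y_T\to\operatorname{holim}Y\to\prod_{|T|=3}\Omega^2Y_T.\tag{10}$$
Let $Y'\subset Y$ be the subdiagram with $Y'_T$ the base point for $|T|\le2$ and $Y'_T=Y_T$ otherwise. Let $Y'\to Y''$ replace $Y'_T$ by $*$ for $|T|\ge5$. These are diagrams because all maps are pointed and sizes increase along maps. Both $Y'\to Y$ and $Y'\to Y''$ are objectwise weak equivalences, so we may assume $Y=Y''$. Let $Y^{(i)}$ agree with $Y$ in size $i$ and be $*$ elsewhere. The inclusion and projection $Y^{(4)}\to Y\to Y^{(3)}$ are maps of diagrams and form an objectwise fibre sequence (each $Y_T\to Y^{(3)}_T$ is an identity or a map to a point, hence a fibration), which $\operatorname{holim}$ preserves.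

There are no maps between distinct vertices of the same size, so $Y^{(i)}$ is the product over $|T|=i$ of diagrams supported at the single vertex $T$. Let such a diagram have the value $A$. A point of its homotopy limit is a map to $A$ from the nerve of $\mathcal D/T$, the poset of nonempty subsets of $T$, and naturality requires it to send the nerve of $\mathcal D/T'$ to the base point for every $T'\subsetneq T$. Toward larger sets there is no condition, since the values there are $*$. This is a map from the subdivided pair $(\Delta^{|T|-1},\partial\Delta^{|T|-1})$ to $(A,*)$, and likewise for higher simplices. So the homotopy limit is $\Omega^{|T|-1}A$, which gives (10).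

**Step 4: two consequences of (10).** Let $Y$ be admissible. First, if $\pi_i(Y_T)=0$ at the base point for all $i\ge2$ and all $T$, then all $\Omega^3Y_T$ and $\Omega^2Y_T$ are weakly contractible, so $\operatorname{holim}Y$ is weakly contractible. Second, if all $Y_T$ are $m$-connected with $m\ge3$, then in (10) the fibre is $(m-3)$-connected and the base is $(m-2)$-connected, so $\operatorname{holim}Y$ is $(m-3)$-connected.

The role of the element $0\in S$ is visible here. It puts $W$ in the sizes $3,4$. Had $W$ been in the sizes $2,3$, the loop exponents would be $1$ and $2$, and $\pi_1(\Phi)$ would enter; it may be nonabelian, and then the matrix $M$ does not act on copies of it.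

**Step 5: removing homotopy groups one at a time.** Let $P_m$ be a functorial Postnikov truncation. Put $Z_1=\mathrm{hofib}(\Phi_\bullet\to P_1\Phi_\bullet)$ and, for $m\ge2$, $Z_m=\mathrm{hofib}(Z_{m-1}\to P_mZ_{m-1})$. All these diagrams are admissible. By the long exact sequences, $Z_m$ is objectwise $m$-connected and $\pi_i(Z_m)\to\pi_i(\Phi_\bullet)$ is an isomorphism for $i>m$. By Step 4, $\operatorname{holim}P_1\Phi_\bullet\simeq*$. As $\operatorname{holim}$ commutes with homotopy fibres, $\operatorname{holim}Z_1\simeq\operatorname{holim}\Phi_\bullet$.

**Step 6: the layers are Eilenberg–MacLane, naturally.** Let $m\ge2$ and $Y=P_mZ_{m-1}$. Each $Y_T$ is $(m-1)$-connected and $m$-truncated, and its $m$-th homotopy group is $V_T:=\pi_m(Z_{m-1}(T))\cong\pi_m(\Phi_T)$, naturally in $T$. We need $Y\simeq\Omega^\infty\Sigma^mHV$ as diagrams, not just vertex by vertex. For a pointed Kan complex $A$ let $N(A)$ be the normalized chain complex of the reduced free simplicial abelian group $\tilde{\mathbb Z}[A]$, and let $\tau_{\le m}N=(\cdots\to0\to N_m/dN_{m+1}\to N_{m-1}\to\cdots)$. There are natural maps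
$$A\to\tilde{\mathbb Z}[A]=\boldsymbol\Gamma N(A)\to\boldsymbol\Gamma\tau_{\le m}N(A)\leftarrow\boldsymbol\Gamma\big(\tilde H_m(A)[m]\big),$$
the last induced by the inclusion of $\tilde H_m(A)=\ker(N_m/dN_{m+1}\to N_{m-1})$. If $A$ is $(m-1)$-connected and $m$-truncated with $m\ge2$, then by Hurewicz $A\to\boldsymbol\Gamma\tau_{\le m}N(A)$ is an isomorphism on $\pi_m$, and all other homotopy groups of both sides vanish. So this map is an equivalence, and so is the last map. Thus $Y\simeq\boldsymbol\Gamma(V[m])=\Omega^\infty\Sigma^mHV$ as diagrams.

**Step 7: the layers have contractible homotopy limit.** Extend $V$ to a $6$-cube by $V_\emptyset=0$. Then $V_T=0$ except at the ten vertices, where $V_T=\pi_m(\Phi)$, a $\mathbb Z[G]$-module because $t$ acts on $\Phi$ by pointed maps with $t^5=1$. So $\mathrm{Tot}(V)$ is the complex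
$$\pi_m(\Phi)^5\xrightarrow{-M}\pi_m(\Phi)^5$$
in degrees $3,4$, with $M$ as in (8). It is exact because $M\in GL_5(\mathbb Z[G])$. By Lemma 1, $HV$ is cartesian, so $\operatorname{holim}\Omega^\infty\Sigma^mHV\simeq\Omega^\infty\Sigma^mHV_\emptyset=*$. Hence $\operatorname{holim}P_mZ_{m-1}$ is weakly contractible and $\operatorname{holim}Z_m\simeq\operatorname{holim}Z_{m-1}$.

**Step 8: conclusion.** By Steps 5 and 7, $\operatorname{holim}\Phi_\bullet\simeq\operatorname{holim}Z_m$ for all $m\ge1$. By Step 4 this is $(m-3)$-connected for every $m\ge3$. So $\operatorname{holim}\Phi_\bullet$ is weakly contractible, and by Step 2 the cube $F\circ L$ is cartesian. $\square$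

## 10. The value $\tau_t(L)=2[t]$

We use the invariant for $(W,g)=(W,t)$. The computation needs one explicit contraction of $C(L)$.

**Step 1: the contraction.** Let $\iota:C(\underline*)\to C(L)$ and $\pi:C(L)\to C(\underline*)$ be the diagonal chain maps induced by $\underline*\to L\to\underline*$, so $\pi\iota=1$, and put $e=\iota\pi$, a chain map. On $*$-summands $e=1$. On $W$-summands $e=\varepsilon:W\to*\to W$, and $\varepsilon a=a\varepsilon=\varepsilon$ for $a\in G$ because $a$ is pointed. So $(1-\varepsilon)a=a-\varepsilon=a(1-\varepsilon)$, and $1-\varepsilon$ commutes with $D$ and $D^{-1}$. Let $s_*$ be an integral contraction of $C(\underline*)$; one exists because $C(\underline*)=\mathrm{Cone}(1)$. Let $\sigma:C_4\to C_3$ be $D^{-1}(1-\varepsilon)$ between $W$-summands and zero elsewhere. We claim that $s=\iota s_*\pi+\sigma$ is a contraction of $C(L)$.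

First, $d\,\iota s_*\pi+\iota s_*\pi\,d=\iota(ds_*+s_*d)\pi=e$. So we need that $\sigma$ contributes $1-e$ in every degree.

On $C_3$ the contribution is $\sigma d$. Note $\sigma=D^{-1}\mathrm{pr}_W(1-e)$ and $(1-e)d=d(1-e)$. The latter is zero on $*$-summands. On $W$-summands its $W$-components are $D(1-\varepsilon)$, and its $*$-components vanish because $(W\to*)(1-\varepsilon)=0$. Hence $\sigma d=1-e$ on $C_3$.

On $C_4$ the contribution is $d\sigma$, which vanishes on $*$-summands. On $W$-summands its $W$-components are $DD^{-1}(1-\varepsilon)=1-\varepsilon$. Its $*$-components are integral combinations of $(W\to*)\,a\,(1-\varepsilon)=0$ with $a\in G$. Hence $d\sigma=1-e$ on $C_4$.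

In all other degrees all summands are $*$ and $1-e=0$.

**Step 2: only $M$ matters.** In $\sum_k(-1)^k\theta_t(s_k,d_k)$ the terms coming from $\iota s_*\pi$ and from $D^{-1}\varepsilon$ factor through $*$ and vanish by (6). What remains sits in degree $k=3$, and the two signs in $D=-M$ cancel:
$$\tau_t(L)=(-1)^3\theta_t(D^{-1},D)=-\theta_t(M^{-1},M).$$

**Step 3: two entries.** For $a,b\in G$ we have $\theta_t(a,b)=[b]$ if $ab=t$ and $0$ otherwise. In particular $\theta_t(a,\pm1)=0$ for all $a\in G$. So only the entries $M_{124,12}=t$ and $M_{125,12}=t^{-1}$ contribute. By (9), the matching entries of $M^{-1}$ are $(M^{-1})_{12,124}=(M^{-1})_{12,125}=-u^{-1}=-(1-t^2-t^3)$.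

In $\theta_t(u^{-1},t)$ the condition $a\,t=t$ needs $a=1$, with coefficient $1$ in $u^{-1}$; the value is $[t]$. In $\theta_t(u^{-1},t^{-1})$ the condition $a\,t^{-1}=t$ needs $a=t^2$, with coefficient $-1$; the value is $-[t^{-1}]=[t]$. Hence $\theta_t(M^{-1},M)=-2[t]$, the same as the component of $u^{-1}\delta(u)$ found in Section 4, and
$$\tau_t(L)=2[t]\neq0.\tag{11}$$
In multiplicative notation this is the element $4^2=5\ne1$ of $(\mathbb Z/11)^\times$.

## 11. Failure for some $n\in\{3,4,5,6\}$, and in every dimension $n\ge6$ with cancellation allowed

**Proof of Theorem A.** By Proposition 11, $L$ is an absolutely cartesian $6$-cube, and $\tau_t(L)\ne0$ by (11). If the conjecture held for $n=3,4,5,6$, Proposition 10(ii) with $N=6$ would give $\tau_t(L)=0$. So for some $n\in\{3,4,5,6\}$ there is an absolutely cartesian $n$-cube that is not weakly equivalent to any member of $\mathcal G_n$. $\blacksquare$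

In direction $0$ the cube $L$ is a map $\underline*\to K_5$ with $K_5(R)=L(\{0\}\cup R)$ for $R\subset\{1,\dots,5\}$. If $K_5$ were absolutely cartesian, $L$ would itself belong to $\mathcal G_6$, and a failure would occur for some $n\le5$. The argument above does not decide this; Theorem C concerns $K_5$ tested on spectrum-valued functors.

**Proof of Theorem B.**

**Step 1: all dimensions.** Put $L_6=L$ and $L_{n+1}=[\underline*\to L_n]$, the map given by base points. The cube $\underline*$ is absolutely cartesian and a map of two absolutely cartesian cubes is absolutely cartesian (Section 1), so every $L_n$ is absolutely cartesian. By (6), $\tau_t(\underline*)=0$. So Lemma 8 gives $\tau_t(L_{n+1})=-\tau_t(L_n)$ and $\tau_t(L_n)=\pm2[t]\neq0$. By Proposition 10(iii), $L_n\notin\mathcal C_n$.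

**Step 2: other primes.** For a prime $p\equiv1\bmod5$ use $W_p=K(\mathbb Z/p,1)$, $\Gamma_p=(\mathbb Z/p)^\times$ and some $t_p\in\Gamma_p$ of order $5$. Sections 8–10 used only that $\Gamma$ is abelian and that $t$ is a strictly pointed automorphism of order $5$, with $t^5=1$ strictly, and apply verbatim. They give absolutely cartesian cubes $L_n^{(p)}$, $n\ge6$, with $\tau_{t_p}(L^{(p)}_n)=\pm2[t_p]$, a generator of $\langle t_p\rangle\cong\mathbb Z/5$.

**Step 3: different primes do not interact.** Let $q\neq p$ be primes $\equiv1$ mod $5$ and $a\in\Gamma_p$. Then $(W_p,a)\not\cong(W_q,t_q)$ in $\mathscr E$: both structure maps are invertible, so by Section 5 an isomorphism would give $W_p\simeq W_q$. In the contraction of Section 10 the endomorphisms occurring in the products $s_{ij}d_{ji}$ either factor through $*$ or are automorphisms of $W_p$. So $\tau_{t_q}(L_6^{(p)})=0$, and by Lemma 8 $\tau_{t_q}(L^{(p)}_n)=0$ for all $n\ge6$.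

**Step 4: finiteness.** For a given cube with contractible $C$ only finitely many $\tau_{t_p}$ are nonzero. Indeed, for fixed $s$ and $d$ only finitely many endomorphisms occur in the products $s_{ij}d_{ji}$, and each $(X,e)$ is isomorphic to at most one $(W_p,t_p)$ by Step 3.

**Step 5: the homomorphism.** By Step 4, $(\tau_{t_p})_p$ takes values in $\bigoplus_p\Gamma_p$. It respects the relations of $A_n$: weak equivalence by Section 7, composition by Lemma 9, and $\mathcal C_n$ by Proposition 10(iii). So it is a homomorphism $A_n\to\bigoplus_p(\mathbb Z/p)^\times$. By Steps 2 and 3 the image of $L^{(p)}_n$ is $\pm2[t_p]$ in the $p$-th summand and $0$ in the others, so the image contains every $\langle t_p\rangle\cong\mathbb Z/5$. By Dirichlet's theorem there are infinitely many primes $\equiv1$ mod $5$. $\blacksquare$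

**Proof of Theorem C.** The case $n=2$ is Proposition 4.

**Step 1: a five-cube.** Let $K_5$ be as above, so $L=[\underline*\to K_5]$ in direction $0$. For spectrum-valued $F$ the total fibre of $F\circ\underline*$ vanishes, so
$$\mathrm{tfib}(F\circ L)\simeq\mathrm{hofib}\big(*\to\mathrm{tfib}(F\circ K_5)\big)\simeq\Omega\,\mathrm{tfib}(F\circ K_5).$$
The left side vanishes by Proposition 11, and a spectrum vanishes if its loop spectrum does. So $K_5$ is cartesian after every spectrum-valued $F$. By Lemma 3, $C(K_5)$ is contractible, and Lemma 8 gives $\tau_t(K_5)=-\tau_t(L)\neq0$.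

**Step 2: the induction again.** The proof of Proposition 10(i),(ii) uses only Lemma 3, which needs just spectrum-valued functors, the results of Section 7, and the classifications for $n=1$ and $n=2$. For spectrum-valued tests the case $n=1$ is the opening paragraph of Section 3, and $n=2$ is Proposition 4. So if the spectrum-valued version of the conjecture held for $n=3,4,5$, then $\tau_t(K_5)$ would be $0$, contradicting Step 1. $\blacksquare$
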